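\title{A scattered Eberlein--Grothendieck space that is not $\sigma$-discrete}

\begin{abstract}
We construct in ZFC a zero-dimensional compact space $K$ and a scattered subspace $X$ of $C_p(K,\{0,1\})$ that is not a countable union of discrete subspaces. This answers in the negative a question of Avil\'es and Guerrero S\'anchez. The space $X$ has height $\omega_1$, the least possible, and is hereditarily metaLindel\"of. It is built from a partial order in which every coloring with countably many colors admits arbitrarily large finite monochromatic configurations of a certain kind, called stars. We also show that locally countable scattered subspaces of $C_p(K)$ are $\sigma$-discrete. All results are proved with an arbitrary infinite cardinal $\lambda$ in place of $\omega$.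
\end{abstract}

\section{The question and the results}

For a compact space $K$, let $C_p(K)$ be the space of continuous real-valued functions on $K$ with the topology of pointwise convergence. A space is \emph{Eberlein--Grothendieck} if it is homeomorphic to a subspace of $C_p(K)$ for some compact $K$. A space is \emph{scattered} if each of its nonempty subspaces has an isolated point, and \emph{$\sigma$-discrete} if it is a countable union of discrete subspaces. Avil\'es and Guerrero S\'anchez \cite{AG} asked:
\begin{quote}
\emph{Is every scattered Eberlein--Grothendieck space $\sigma$-discrete?}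
\end{quote}

A scattered space is built up from discrete layers, its Cantor--Bendixson levels, and the number of layers is its height. If the height is countable, the space is $\sigma$-discrete. In general the question is whether uncountably many layers can be regrouped into countably many discrete sets. In the ordinal $\omega_1$ with its order topology they cannot (Example~\ref{ex:ordinal}). In a metric space they can (Lemma~\ref{lem:separated}). Without the word ``scattered'' there is nothing to ask: $\mathbb R$ is $C_p$ of a one-point space, and its discrete subspaces are countable.

The Eberlein--Grothendieck spaces include all metric spaces. Given $(M,d)$ and $x_0\in M$, let $K$ be the set of $1$-Lipschitz functions $f\colon M\to\mathbb R$ with $f(x_0)=0$, a closed subset of $\prod_{x\in M}[-d(x,x_0),d(x,x_0)]$. Sending $x$ to the evaluation $f\mapsto f(x)$ maps $M$ continuously into $C_p(K)$, and this map is an embedding because the evaluations at $x$ and $y$ differ by $d(x,y)$ at the point $d(\cdot,y)-d(x_0,y)$ of $K$. A general subspace of $C_p(K)$ still carries a metric, given by the supremum norm, whose topology is finer than the pointwise one. The argument for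 metric spaces shows that a scattered $X\subset C_p(K)$ is a countable union of norm-separated sets, and Theorem~\ref{thm:strong}(c) below shows that $\omega_1$ is not Eberlein--Grothendieck. All this suggests a positive answer. But a norm-separated set need not be discrete in the pointwise topology, and the answer is negative even inside the subspace $C_p(K,2)\subset C_p(K)$ of $\{0,1\}$-valued functions, any two of which are at norm distance $1$.

\begin{theorem}\label{thm:question}
There are a zero-dimensional compact space $K$ and a scattered subspace $X\subset C_p(K,2)$ that is not $\sigma$-discrete.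
\end{theorem}

The proof works in ZFC and for every infinite cardinal. Height, weight $w(K)$ and the metaLindel\"of property are recalled in Section~\ref{sec:prelim}.

\begin{theorem}\label{thm:strong}
Let $\lambda$ be an infinite cardinal.
\begin{enumerate}
\item[(a)] There are a zero-dimensional compact space $K$ and a scattered subspace $X\subset C_p(K,2)$ with $|X|=w(K)=2^\lambda$, of height exactly $\lambda^+$, such that $X$ is not a union of at most $\lambda$ discrete subspaces. For $\lambda=\omega$, the space $X$ is moreover hereditarily metaLindel\"of.
\item[(b)] The height in (a) is least possible: every scattered space of height less than $\lambda^+$ is a union of at most $\lambda$ discrete subspaces.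
\item[(c)] If $X$ is a scattered Eberlein--Grothendieck space in which every point has a neighborhood of cardinality at most $\lambda$, then $X$ is a union of at most $\lambda$ discrete subspaces. In particular, locally countable scattered Eberlein--Grothendieck spaces are $\sigma$-discrete. If $2^\lambda=\lambda^+$, then by (a) the bound $\lambda$ on the cardinality of the neighborhoods cannot be raised to $\lambda^+$.
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:question} is the case $\lambda=\omega$ of part (a). A reader interested only in that case may read $\lambda^+$ as $\omega_1$ and ``small'' as ``countable'' throughout.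

The proof of (a) has a topological half and a combinatorial half. Section~\ref{sec:orders} turns a ranked partial order $P$ into a scattered subspace of some $C_p(K,2)$ and shows that a cover of that space by discrete sets produces a coloring of $P$ that avoids large monochromatic stars. Section~\ref{sec:universal} constructs an order in which no coloring with $\lambda$ colors avoids them. Section~\ref{sec:a} puts the two halves together. Part (b) is proved in Section~\ref{sec:prelim} and part (c) in Section~\ref{sec:c}.

\section{Conventions and first facts}\label{sec:prelim}

Compact spaces are Hausdorff. An infinite cardinal $\lambda$ is fixed, and \emph{small} means of cardinality at most $\lambda$. We use the following facts. A union of a small family of small sets is small. Hence $\lambda^+$ is regular: a small subset of $\lambda^+$ is bounded in $\lambda^+$, and if $\lambda^+$ is split into $\lambda$ pieces, one of them has cardinality $\lambda^+$ and is therefore unbounded. Finally, $\lambda^+\le 2^\lambda=(2^\lambda)^\lambda$.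

The basic neighborhoods of $g$ in $C_p(K)$ are the sets $\{h: |h(t)-g(t)|<\varepsilon \text{ for all } t\in F\}$ with $F\subset K$ finite and $\varepsilon>0$. In $C_p(K,2)$, taking $\varepsilon\le 1$, they are the sets of functions that agree with $g$ on a finite set $F$. A space is \emph{zero-dimensional} if it has a base of clopen sets. The \emph{weight} $w(K)$ is the least cardinality of a base of $K$. A space is \emph{metaLindel\"of} if every open cover has an open refinement that is \emph{point-countable}, that is, each point lies in only countably many of its members; \emph{hereditarily} means that every subspace has the property.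

The \emph{Cantor--Bendixson derivatives} of a space $X$ are defined by recursion: $X^{(0)}=X$, the set $X^{(\xi+1)}$ consists of the points of $X^{(\xi)}$ that are not isolated in $X^{(\xi)}$, and $X^{(\xi)}=\bigcap_{\eta<\xi}X^{(\eta)}$ for limit $\xi$. These sets are closed and decreasing. The $\xi$-th \emph{level} $X^{(\xi)}\setminus X^{(\xi+1)}$ is the set of isolated points of $X^{(\xi)}$, so it is discrete. A space $X$ is scattered if and only if $X^{(\theta)}=\emptyset$ for some $\theta$. Indeed, in a scattered space the derivatives decrease strictly until they are empty. Conversely, if $X^{(\theta)}=\emptyset$, the levels below $\theta$ cover $X$; if $Y\subset X$ is nonempty and $\xi$ is the least level that meets $Y$, then $Y\subset X^{(\xi)}$ and every point of $Y$ on level $\xi$ is isolated in $Y$. The least $\theta$ with $X^{(\theta)}=\emptyset$ is the \emph{height} of $X$.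

\begin{proof}[Proof of Theorem~\ref{thm:strong}(b)]
If $X$ has height $\theta<\lambda^+$, then $X$ is the union of its levels $X^{(\xi)}\setminus X^{(\xi+1)}$, $\xi<\theta$. There are at most $\lambda$ of them, and each is discrete.
\end{proof}

\begin{example}\label{ex:ordinal}
The ordinal $\lambda^+$ with the order topology is scattered and locally small, since the sets $[0,\alpha]$ are open. It is not a union of at most $\lambda$ discrete subspaces. Recall that an intersection of at most $\lambda$ closed unbounded subsets of $\lambda^+$ is closed and unbounded. A discrete subspace $D$ is disjoint from some closed unbounded set: a final segment if $D$ is bounded, the set of accumulation points of $D$ if it is not. Hence $\lambda$ discrete subspaces all miss a common point.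
\end{example}

A subset of a metric space is \emph{$\varepsilon$-separated} if its distinct points are at distance at least $\varepsilon$.

\begin{lemma}\label{lem:separated}
Let $X$ be a scattered space and $d$ a metric on the set $X$ such that every open subset of $X$ is $d$-open. Then $X=\bigcup_{n\ge1}X_n$ where $X_n$ is $\frac1n$-separated for $d$.
\end{lemma}

\begin{proof}
Well-order $X=\{x_\alpha:\alpha<\theta\}$ by listing the levels one after another. Every initial segment $I_\alpha=\{x_\beta:\beta\le\alpha\}$ is open. To see this, let $x_\alpha$ lie on level $\xi$. Then $I_\alpha$ consists of the open set $X\setminus X^{(\xi)}$ and of some points $x$ on level $\xi$, and each such $x$ has an open neighborhood that meets $X^{(\xi)}$ only in $x$, hence lies in $I_\alpha$. Choose $n_\alpha\ge1$ such that the open $d$-ball of radius $1/n_\alpha$ about $x_\alpha$ is contained in $I_\alpha$. Then $d(x_\alpha,x_\beta)\ge1/n_\alpha$ for all $\beta>\alpha$, so $X_n=\{x_\alpha:n_\alpha=n\}$ is $\frac1n$-separated.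
\end{proof}

If $d$ induces the topology of $X$, the sets $X_n$ are discrete, so scattered metrizable spaces are $\sigma$-discrete. For $X\subset C_p(K)$ the lemma applies to the metric of the supremum norm $\|\cdot\|_\infty$.

\section{Function spaces from partial orders}\label{sec:orders}

A subspace of $C_p(K,2)$ can be designed from the other side. Fix a set $P$ of future points. Every closed $K\subset 2^P$ is compact and zero-dimensional, and every $p\in P$ gives a continuous function $x\mapsto x(p)$ on $K$. Each $x\in K$ then splits $P$ into two relatively clopen sets, $\{p:x(p)=1\}$ and $\{p:x(p)=0\}$, and these generate the topology. To make the space scattered we put into $K$, for each $q\in P$, the characteristic function of a set that contains $q$ and otherwise only points of lower rank. Down-sets of a partial order serve this purpose.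

A \emph{ranked order} is a partial order $(P,\le)$ with a map $r$ from $P$ to an ordinal $\theta$ such that $p<q$ implies $r(p)<r(q)$. Write ${\uparrow}p=\{q:p\le q\}$ and ${\downarrow}q=\{p:p\le q\}$. Let $x_q\in2^P$ be the characteristic function of ${\downarrow}q$, and put
\[
K_P=\overline{\{x_q:q\in P\}}\subset 2^P,\qquad e_p\colon K_P\to\{0,1\},\quad e_p(x)=x(p),\qquad X_P=\{e_p:p\in P\}.
\]
Then $K_P$ is a zero-dimensional compact space, $X_P\subset C_p(K_P,2)$, and $e_p(x_q)=1$ if and only if $p\le q$. In particular,
\[
V_q=\{e_p: e_p(x_q)=1\}=\{e_p:p\le q\}
\]
is an open neighborhood of $e_q$ in $X_P$.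

\begin{lemma}\label{lem:scattered}
Let $(P,\le)$ be a ranked order with rank $r\colon P\to\theta$. The map $p\mapsto e_p$ is injective, and $X_P$ is scattered of height at most $\theta$.
\end{lemma}

\begin{proof}
If $p\ne q$, then $p\le q$ and $q\le p$ do not both hold. If, say, $q\not\le p$, then $e_p(x_p)=1$ and $e_q(x_p)=0$.

We show by induction that $X_P^{(\xi)}\subset\{e_p:r(p)\ge\xi\}$; for $\xi=\theta$ the right side is empty. For $\xi=0$ there is nothing to prove, and at a limit ordinal we intersect the earlier inclusions. Suppose the inclusion holds for $\xi$ and let $e_q\in X_P^{(\xi)}$ with $r(q)=\xi$. The points of $V_q$ other than $e_q$ have rank below $\xi$, so $V_q\cap X_P^{(\xi)}=\{e_q\}$ and $e_q\notin X_P^{(\xi+1)}$.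
\end{proof}

The difficulty is the closure. We chose the points $x_q$, but $K_P$ also contains their limits, and each limit adds clopen sets to $X_P$.

\begin{example}\label{ex:collapse}
Let $P=\omega_1$ with its usual order and $r(p)=p$. The points $x_q$ alone split $P$ into $[0,q]$ and $(q,\omega_1)$, and so generate the order topology, which is not $\sigma$-discrete. But for a limit ordinal $q$ the characteristic function $x$ of $[0,q)$ is a limit of the $x_p$ with $p<q$, so $x\in K_P$, and $e_q$ is the only point of $X_P$ with value $1$ at $x_q$ and value $0$ at $x$. For a successor $q=p+1$ the point $x_p$ does the same job, and $V_0=\{e_0\}$. Thus $X_P$ is discrete.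
\end{example}

The failure is already visible at $q=\omega$. For finite $i$, the point $x_i$ separates $\omega$ from only finitely many $j<\omega$, namely from $j\le i$. The number of such $j$ is unbounded in $i$, and the limit of the $x_i$ separates $\omega$ from every $j$. A uniform bound on the number of points separated from $q$ would pass to the closure. The following configuration gives the bound $1$.

\begin{definition}
A \emph{star of size $m$} in $P$ is a tuple $(q;s_1,\dots,s_m)$ such that $s_j<q$ for all $j$ and ${\uparrow}s_i\cap{\uparrow}s_j={\uparrow}q$ for all $i\ne j$. In other words, $q$ is the least upper bound of any two of the points $s_j<q$.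
\end{definition}

\begin{lemma}\label{lem:star}
If $(q;s_1,\dots,s_m)$ is a star, then every $x\in K_P$ satisfies $x(s_j)\ne x(q)$ for at most one $j$.
\end{lemma}

\begin{proof}
The condition depends on finitely many coordinates of $x$, so it defines a closed subset of $2^P$, and it suffices to treat $x=x_t$ with $t\in P$. If $x_t(q)=1$, then $s_j<q\le t$, so $x_t(s_j)=1$ for all $j$. If $x_t(q)=0$, then $t\notin{\uparrow}q={\uparrow}s_i\cap{\uparrow}s_j$ for $i\ne j$, so $x_t(s_j)=1$ for at most one $j$.
\end{proof}

\begin{example}\label{ex:sequence}
Let $P=\{q,s_1,s_2,\dots\}$ with $s_j<q$ and no other strict relations, so that $(q;s_1,\dots,s_m)$ is a star for every $m$. Here $x_q$ is the constant $1$ and $x_{s_j}$ is the characteristic function of $\{s_j\}$; the only further point of $K_P$ is the constant $0$. A finite set $F\subset K_P$ separates $q$ from at most $|F|$ of the $s_j$, so $e_{s_j}\to e_q$, and $X_P$ is a convergent sequence.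
\end{example}

An infinite star inside a set $X_n$ would prevent $X_n$ from being discrete. Finite stars are enough if the coloring also records how many points of $K_P$ are needed to isolate a point in its piece.

\begin{proposition}\label{prop:reduction}
Let $P$ be a ranked order with this property: for every $c\colon P\to\lambda$ there is $n<\lambda$ such that for every $m\in\mathbb N$ some star $(q;s_1,\dots,s_m)$ has $c(q)=c(s_1)=\dots=c(s_m)=n$. Then $X_P$ is not a union of at most $\lambda$ discrete subspaces.
\end{proposition}

\begin{proof}
Suppose $X_P=\bigcup_{n<\lambda}X_n$ with each $X_n$ discrete. For $p\in P$ choose $n$ with $e_p\in X_n$ and a finite set $F_p\subset K_P$ such that $e_p$ is the only element of $X_n$ that agrees with $e_p$ on $F_p$. Put $c(p)=(n,|F_p|)\in\lambda\times\omega$. Since $|\lambda\times\omega|=\lambda$, the hypothesis gives a color $(n,k)$ and a star $(q;s_1,\dots,s_{k+1})$ all of whose members have color $(n,k)$. Each $e_{s_j}$ lies in $X_n$ and is different from $e_q$ by Lemma~\ref{lem:scattered}, so some $x\in F_q$ has $x(s_j)\ne x(q)$. By Lemma~\ref{lem:star} each $x\in F_q$ serves at most one $j$. Hence $k+1\le|F_q|=k$, a contradiction.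
\end{proof}

The order of the quantifiers matters: the size $k+1$ of the star is read off from the color, so the color must be fixed first.

\section{An order with monochromatic stars}\label{sec:universal}

The order in Proposition~\ref{prop:reduction} needs at least $\lambda^+$ ranks, since coloring by rank leaves no monochromatic star of positive size. We use exactly $\lambda^+$. To have stars in abundance we make the order universal in the following sense: a point is determined by its rank $\rho$ and a small set $a$ of points of higher rank that it is declared to lie below, and every such pair $(\rho,a)$ occurs.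

\subsection*{The order}
For a pair $p=(\rho,a)$ with $\rho$ an ordinal write $r(p)=\rho$. By recursion on $\mu<\lambda^+$, let $P_\mu$ be the set of all pairs $(\rho,a)$ such that $\rho<\lambda^+$, $a$ is a small subset of $\bigcup_{\nu<\mu}P_\nu$, and $r(x)>\rho$ for all $x\in a$. Thus $P_0=\{(\rho,\emptyset):\rho<\lambda^+\}$. Let $P=\bigcup_{\mu<\lambda^+}P_\mu$. The \emph{stage} of $p\in P$ is the least $\mu$ with $p\in P_\mu$. If $p=(\rho,a)$, the elements of $a$ have larger rank but smaller stage than $p$; the stage is there only to justify recursions and inductions. By recursion on the stage define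
\[
{\uparrow}p=\{p\}\cup\bigcup_{x\in a}{\uparrow}x\qquad\text{for }p=(\rho,a),
\]
and put ${\uparrow}b=\bigcup_{x\in b}{\uparrow}x$ for $b\subset P$, so that ${\uparrow}(\rho,a)=\{(\rho,a)\}\cup{\uparrow}a$. For $\rho<\lambda^+$ let $S_\rho$ be the family of small subsets of $\{x\in P:r(x)>\rho\}$.

\begin{lemma}\label{lem:P}
\begin{enumerate}
\item[(i)] If $\rho<\lambda^+$ and $a\in S_\rho$, then $(\rho,a)\in P$.
\item[(ii)] ${\uparrow}p$ is small for every $p\in P$, and ${\uparrow}b$ is small for every small $b\subset P$.
\item[(iii)] If $q\in{\uparrow}p$, then ${\uparrow}q\subset{\uparrow}p$.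
\item[(iv)] If $q\in{\uparrow}p$ and $q\ne p$, then $r(q)>r(p)$.
\item[(v)] $|P|=2^\lambda$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The stages of the elements of $a$ form a small subset of $\lambda^+$, so they lie below some $\mu<\lambda^+$, and $(\rho,a)\in P_\mu$.

(ii)--(iv) We use induction on the stage of $p=(\rho,a)$. The set ${\uparrow}p$ is a union of a small family of small sets. If $q\in{\uparrow}p$ and $q\neq p$, then $q\in{\uparrow}x$ for some $x\in a$, so ${\uparrow}q\subset{\uparrow}x\subset{\uparrow}p$ and $r(q)\ge r(x)>\rho$. The second half of (ii) follows from the first.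

(v) If $|P_\nu|\le2^\lambda$ for all $\nu<\mu$, then $\bigcup_{\nu<\mu}P_\nu$ has at most $2^\lambda$ elements and at most $(2^\lambda)^\lambda=2^\lambda$ small subsets, so $|P_\mu|\le\lambda^+\cdot2^\lambda=2^\lambda$. Hence $|P|\le\lambda^+\cdot 2^\lambda=2^\lambda$. The points $(0,a)$ with $a\subset\{(\rho,\emptyset):0<\rho<\lambda\}$ give $2^\lambda$ different elements of $P$.
\end{proof}

Define $p\le q$ to mean $q\in{\uparrow}p$. This relation is reflexive, transitive by (iii), and antisymmetric by (iv). So $P$ is a ranked order with rank $r\colon P\to\lambda^+$, and ${\uparrow}p$ has the meaning it had in Section~\ref{sec:orders}. We use constantly that all elements of ${\uparrow}p$ have rank at least $r(p)$, and that for $a\in S_\rho$ all elements of ${\uparrow}a$ have rank greater than $\rho$.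

\begin{example}\label{ex:bigstars}
Uncolored stars are plentiful. Let $r(q)>0$. There are $\lambda^+$ points $t=(\rho,\emptyset)$ with $\rho>0$ and $t\notin{\uparrow}q$. For these let $s_t=(0,\{q,t\})$, so ${\uparrow}s_t=\{s_t,t\}\cup{\uparrow}q$. Any finitely many of the $s_t$ form a star with $q$. By Lemma~\ref{lem:star}, every neighborhood of $e_q$ in $X_P$ contains all but finitely many $e_{s_t}$. So no point of positive rank has a small neighborhood, in accordance with Theorem~\ref{thm:strong}(c).
\end{example}

\subsection*{Stars of size one}
Fix a coloring $c\colon P\to\lambda$ and write $c(\rho,a)$ for the color of $(\rho,a)$. We first find $s<q$ of the same color; the argument is the general one in miniature.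

For each $\rho$ some color $n_\rho$ is cofinal in $(S_\rho,\subset)$, meaning that every $b\in S_\rho$ is contained in some $a\in S_\rho$ with $c(\rho,a)=n_\rho$. Otherwise, for each $n<\lambda$ there is $b^n\in S_\rho$ such that no $a\in S_\rho$ containing $b^n$ has $c(\rho,a)=n$; then $b=\bigcup_{n<\lambda}b^n$ lies in $S_\rho$ and the point $(\rho,b)$ can have no color. There are more ranks than colors, so $n_{\rho_1}=n_{\rho_2}=n$ for some $\rho_1<\rho_2$. Take $q$ of rank $\rho_2$ and color $n$, and then $a\in S_{\rho_1}$ with $q\in a$ and $c(\rho_1,a)=n$. The point $s=(\rho_1,a)$ has color $n$, and $s<q$.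

For a star of size two this is not enough. Once $s_2<q$ is chosen, the point $s_1=(\rho_1,a_1)$ must have no upper bound in ${\uparrow}s_2\setminus{\uparrow}q$. So we must be able to forbid a small set as well as to prescribe one. Requests of this kind can contradict each other, so the union of the requests chosen for the different colors may be inconsistent. We therefore choose them in a chain, and obtain a color that is available only among the extensions of one fixed request.

\subsection*{Conditions}
Let $\rho<\lambda^+$. A \emph{$\rho$-condition} is a pair $(b,f)$ with $b\in S_\rho$, $f$ a small subset of $P$, and ${\uparrow}b\cap f=\emptyset$. It \emph{extends} a $\rho$-condition $(b',f')$ if $b\supset b'$ and $f\supset f'$. A set $a\in S_\rho$ \emph{satisfies} $(b,f)$ if $b\subset a$ and ${\uparrow}a\cap f=\emptyset$.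

\begin{lemma}\label{lem:dense}
Let $c\colon P\to\lambda$ and $\rho<\lambda^+$. There are a $\rho$-condition $(b_\rho,f_\rho)$ and a color $n_\rho<\lambda$ such that every $\rho$-condition extending $(b_\rho,f_\rho)$ is satisfied by some $a\in S_\rho$ with $c(\rho,a)=n_\rho$.
\end{lemma}

\begin{proof}
Suppose not. Then for every $\rho$-condition and every $n<\lambda$ there is an extension that \emph{omits} $n$: no $a$ satisfying it has $c(\rho,a)=n$. By recursion on $n<\lambda$ we choose $\rho$-conditions $(b^n,f^n)$, each extending the earlier ones, such that $(b^n,f^n)$ omits $n$. At step $n$ the pair $\bigl(\bigcup_{i<n}b^i,\bigcup_{i<n}f^i\bigr)$ is a $\rho$-condition: both sets are small, and for all indices $i,j$ already treated, with $k=\max(i,j)$,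
\begin{equation}\label{eq:chain}
{\uparrow}b^i\cap f^j\subset{\uparrow}b^k\cap f^k=\emptyset .
\end{equation}
Let $(b^n,f^n)$ be an extension of it that omits $n$. Now put $b=\bigcup_{n<\lambda}b^n\in S_\rho$. Then $(\rho,b)\in P$ by Lemma~\ref{lem:P}(i), and $b$ satisfies every $(b^n,f^n)$ by \eqref{eq:chain}. For $n=c(\rho,b)$ this contradicts the choice of $(b^n,f^n)$.
\end{proof}

\subsection*{Stars of every finite size}
We place $q$ and $s_1,\dots,s_m$ at different ranks that share one color. The point $s_j$ is obliged to lie below the set $b_j$ of its condition and must have no upper bound in $f_j$. Three conflicts can arise. The set ${\uparrow}q$ might meet $f_j$. The sets ${\uparrow}b_j$, which are forced into ${\uparrow}s_j$, might meet ${\uparrow}s_i$ for $i\ne j$. And the point $s_j$ itself might fall into ${\uparrow}s_i$ for an $s_i$ chosen earlier. Spacing the ranks widely removes the first conflict and makes the sets ${\uparrow}b_j$ pairwise disjoint. Forbidding ${\uparrow}b_j$ in advance, when choosing those $s_i$ that come before $s_j$, removes the second. Choosing the $s_j$ in order of decreasing rank removes the third. Figure~\ref{fig:star} shows the outcome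 for $m=2$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.9]
\fill[gray!15] (-3,0) -- (-4.5,4.5) -- (1,4.5) -- (0,3) -- cycle;
\fill[gray!15] (3,1.5) -- (4.5,4.5) -- (-1,4.5) -- (0,3) -- cycle;
\fill[gray!45] (0,3) -- (-1,4.5) -- (1,4.5) -- cycle;
\draw (-4.5,4.5) -- (-3,0) -- (0,3) -- (1,4.5);
\draw (4.5,4.5) -- (3,1.5) -- (0,3) -- (-1,4.5);
\draw[->] (-5.3,-0.4) -- (-5.3,4.7) node[above] {rank};
\draw[dotted] (-5.3,0) node[left] {$\rho_1$} -- (4.8,0);
\draw[dotted] (-5.3,1.5) node[left] {$\rho_2$} -- (4.8,1.5);
\draw[dotted] (-5.3,3) node[left] {$\rho_3$} -- (4.8,3);
\draw[fill=white] (-2.7,1) ellipse (0.45 and 0.3) node {${\uparrow}b_1$};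
\draw[fill=white] (2.4,2.4) ellipse (0.5 and 0.3) node {${\uparrow}b_2$};
\fill (-3,0) circle (2pt) node[below] {$s_1$};
\fill (3,1.5) circle (2pt) node[below] {$s_2$};
\fill (0,3) circle (2pt) node[below] {$q$};
\node at (0,4.05) {${\uparrow}q$};
\node at (-2.5,3.6) {${\uparrow}s_1$};
\node at (2.5,3.6) {${\uparrow}s_2$};
\end{tikzpicture}
\caption{A star $(q;s_1,s_2)$ as built in Proposition~\ref{prop:coloring}. The up-sets of $s_1$ and $s_2$ meet exactly in the up-set of $q$ (dark). The prescribed set ${\uparrow}b_j\subset{\uparrow}s_j$ has all its ranks strictly between $\rho_j$ and $\rho_{j+1}$. The points are chosen in the order $q,s_2,s_1$.}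
\label{fig:star}
\end{figure}

\begin{proposition}\label{prop:coloring}
Let $c\colon P\to\lambda$. There is $n<\lambda$ such that for every $m\in\mathbb N$ there is a star $(q;s_1,\dots,s_m)$ with $c(q)=c(s_1)=\dots=c(s_m)=n$.
\end{proposition}

\begin{proof}
Let $(b_\rho,f_\rho)$ and $n_\rho$ be as in Lemma~\ref{lem:dense}. There is a color $n$ for which $Z=\{\rho<\lambda^+:n_\rho=n\}$ is unbounded in $\lambda^+$. Fix $m$.

\emph{The ranks.} Choose $\rho_1<\dots<\rho_{m+1}$ in $Z$ recursively, writing $(b_j,f_j)=(b_{\rho_j},f_{\rho_j})$, so that $\rho_{j+1}$ exceeds the rank of every element of ${\uparrow}b_j\cup f_j$. This is possible because ${\uparrow}b_j\cup f_j$ is small and $Z$ is unbounded. Then for $1\le j\le m$,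
\begin{equation}\label{eq:spacing}
\rho_j<r(y)<\rho_{j+1}\ \text{ for } y\in{\uparrow}b_j,\qquad r(y)<\rho_{j+1}\ \text{ for } y\in f_j .
\end{equation}

\emph{The center.} Choose $a_0$ satisfying $(b_{m+1},f_{m+1})$ with $c(\rho_{m+1},a_0)=n$ and let $q=(\rho_{m+1},a_0)$. The elements of ${\uparrow}q$ have rank at least $\rho_{m+1}$, so by \eqref{eq:spacing}
\begin{equation}\label{eq:center}
{\uparrow}q\cap f_j=\emptyset\quad\text{and}\quad{\uparrow}q\cap{\uparrow}b_j=\emptyset\qquad(1\le j\le m).
\end{equation}

\emph{The points $s_j$.} We choose $s_m,s_{m-1},\dots,s_1$ in this order, with $s_j=(\rho_j,a_j)$, $a_j\in S_{\rho_j}$, $c(s_j)=n$, $q\in a_j$, and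
\begin{align}
{\uparrow}a_j\cap({\uparrow}s_i\setminus{\uparrow}q)&=\emptyset\qquad(j<i\le m),\label{eq:old}\\
{\uparrow}a_j\cap{\uparrow}b_i&=\emptyset\qquad(1\le i<j).\label{eq:future}
\end{align}
Suppose $s_i$ has been chosen for all $i$ with $j<i\le m$. Put
\[
b=b_j\cup\{q\},\qquad f=f_j\cup\bigcup_{j<i\le m}({\uparrow}s_i\setminus{\uparrow}q)\cup\bigcup_{1\le i<j}{\uparrow}b_i .
\]
We claim that $(b,f)$ is a $\rho_j$-condition. Both sets are small by Lemma~\ref{lem:P}(ii), and $b\in S_{\rho_j}$ because $r(q)=\rho_{m+1}>\rho_j$. Since ${\uparrow}b={\uparrow}q\cup{\uparrow}b_j$, it remains to see that ${\uparrow}q$ and ${\uparrow}b_j$ miss each part of $f$.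
\begin{itemize}
\item ${\uparrow}q$ misses $f_j$ and ${\uparrow}b_i$ by \eqref{eq:center}, and it misses ${\uparrow}s_i\setminus{\uparrow}q$ by definition.
\item ${\uparrow}b_j$ misses $f_j$ because $(b_j,f_j)$ is a $\rho_j$-condition.
\item For $i>j$, ${\uparrow}b_j$ misses ${\uparrow}s_i=\{s_i\}\cup{\uparrow}a_i$. It misses ${\uparrow}a_i$ by \eqref{eq:future} for the point $s_i$, and it does not contain $s_i$ because $r(s_i)=\rho_i\ge\rho_{j+1}$ while its elements have rank below $\rho_{j+1}$.
\item For $i<j$, ${\uparrow}b_j$ misses ${\uparrow}b_i$: by \eqref{eq:spacing} the ranks in ${\uparrow}b_i$ are below $\rho_{i+1}\le\rho_j$ and those in ${\uparrow}b_j$ are above $\rho_j$.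
\end{itemize}
So $(b,f)$ is a $\rho_j$-condition extending $(b_j,f_j)$. Lemma~\ref{lem:dense} gives $a_j\in S_{\rho_j}$ satisfying $(b,f)$ with $c(\rho_j,a_j)=n_{\rho_j}=n$. Then $q\in b\subset a_j$, and ${\uparrow}a_j\cap f=\emptyset$ yields \eqref{eq:old} and \eqref{eq:future}.

\emph{The star.} Since $q\in a_j$ and $r(s_j)=\rho_j<r(q)$, we have $s_j<q$, and hence ${\uparrow}q\subset{\uparrow}s_j$ for all $j$. Let $j<i$ and suppose $y\in({\uparrow}s_i\cap{\uparrow}s_j)\setminus{\uparrow}q$. By \eqref{eq:old}, $y\notin{\uparrow}a_j$, so $y=s_j$. But $r(s_j)=\rho_j<\rho_i$, while every element of ${\uparrow}s_i$ has rank at least $\rho_i$. Hence ${\uparrow}s_i\cap{\uparrow}s_j={\uparrow}q$.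
\end{proof}

Since the ranks of the $s_j$ decrease in the order of choice, this construction stops after finitely many steps. That is why Proposition~\ref{prop:reduction} was set up to need only finite stars.

\section{The counterexample}\label{sec:a}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(a) and Theorem~\ref{thm:question}]
Let $P$ be the ranked order of Section~\ref{sec:universal}, $K=K_P$ and $X=X_P\subset C_p(K,2)$. The space $K$ is compact and zero-dimensional. By Propositions~\ref{prop:coloring} and~\ref{prop:reduction}, $X$ is not a union of at most $\lambda$ discrete subspaces. By Lemma~\ref{lem:scattered}, $X$ is scattered of height at most $\lambda^+$, and by Theorem~\ref{thm:strong}(b) the height is not smaller. For $\lambda=\omega$ this proves Theorem~\ref{thm:question}.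

\emph{Cardinality and weight.} By Lemmas~\ref{lem:scattered} and~\ref{lem:P}(v), $|X|=|P|=2^\lambda$. As a subspace of $2^P$, the space $K$ has weight at most $2^\lambda$. The functions $e_p$ are pairwise different, so the clopen sets $e_p^{-1}(1)$ are $2^\lambda$ different subsets of $K$. A clopen subset of a compact space is a finite union of members of any given base. Hence a base $\mathcal B$ of $K$ is infinite, and $2^\lambda$ is at most the number $|\mathcal B|$ of finite subsets of $\mathcal B$. Thus $w(K)=2^\lambda$.

\emph{The metaLindel\"of property for $\lambda=\omega$.} Let $Y\subset X$ and let $\mathcal U$ be a cover of $Y$ by open subsets of $Y$. For each $e_q\in Y$ pick $U_q\in\mathcal U$ containing $e_q$. The sets $U_q\cap V_q$, $e_q\in Y$, are open in $Y$, cover $Y$ and refine $\mathcal U$. If $e_p\in U_q\cap V_q$, then $q\in{\uparrow}p$, and ${\uparrow}p$ is countable by Lemma~\ref{lem:P}(ii). So the refinement is point-countable.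
\end{proof}

\section{Locally small spaces}\label{sec:c}

By Lemma~\ref{lem:separated}, part (c) reduces to norm-separated sets; this reduction is the only place where scatteredness is used. We show that a norm-separated, locally small $Y\subset C_p(K)$ falls apart into small clopen pieces. The natural plan is to exhaust $Y$ by an increasing transfinite chain of clopen sets of smaller cardinality and to take successive differences. The differences cover $Y$ only if the chain is continuous at limits, and then unions of clopen sets along the chain have to be closed. In the ordinal $\lambda^+$, where the conclusion of (c) fails by Example~\ref{ex:ordinal}, this is what goes wrong: for a limit $\alpha$ the union $[0,\alpha)$ of the clopen sets $[0,\xi]$, $\xi<\alpha$, is not closed. In $C_p(K)$ the remedy is to replace topological closure by a larger operation that depends only on finite subsets. The next lemma makes this possible.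

For $A\subset C(K)$ let $\mathrm{alg}_{\mathbb Q}(A)$ be the $\mathbb Q$-algebra generated by $A$ and the constant $1$, that is, the set of polynomials with rational coefficients in elements of $A$.

\begin{lemma}\label{lem:algebra}
Let $K$ be compact and $A\subset C(K)$. If $x\in C(K)$ lies in the closure of $A$ in $C_p(K)$, then $x$ lies in the norm closure of $\mathrm{alg}_{\mathbb Q}(A)$.
\end{lemma}

\begin{proof}
Let $\varphi=(a)_{a\in A}\colon K\to\mathbb R^A$. For $t,t'\in K$ the set $\{h: h(t)=h(t')\}$ is closed in $C_p(K)$. Hence $\varphi(t)=\varphi(t')$ implies $x(t)=x(t')$, and $x=g\circ\varphi$ for a function $g$ on $\varphi(K)$. The map $\varphi\colon K\to\varphi(K)$ is a continuous surjection from a compact space onto a Hausdorff space, so it is closed, hence a quotient map, and $g$ is continuous. The real polynomials in the coordinates form an algebra on the compact space $\varphi(K)$ that contains the constants and separates points, so by the Stone--Weierstrass theorem they approximate $g$ uniformly. The coordinates are bounded on $\varphi(K)$, so the coefficients may be taken rational. Composing with $\varphi$ gives elements of $\mathrm{alg}_{\mathbb Q}(A)$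 that approximate $x$ in norm.
\end{proof}

\begin{lemma}\label{lem:decompose}
Let $\varepsilon>0$ and let $Y\subset C_p(K)$ be $\varepsilon$-separated in norm. If every point of $Y$ has a small neighborhood in $Y$, then $Y$ is a disjoint union of small sets that are clopen in $Y$.
\end{lemma}

\begin{proof}
We argue by induction on $\kappa=|Y|$. If $\kappa\le\lambda$, one piece suffices. Let $\kappa>\lambda$.

\emph{A finitary closure operation.} For $A\subset Y$ let
\[
\Phi(A)=\{y\in Y:\|y-g\|_\infty<\varepsilon/2\text{ for some }g\in\mathrm{alg}_{\mathbb Q}(A)\}.
\]
Two points of $Y$ within $\varepsilon/2$ of the same $g$ are at distance less than $\varepsilon$, hence equal. For finite $F$ the algebra $\mathrm{alg}_{\mathbb Q}(F)$ is countable, so $\Phi(F)$ is countable. A polynomial involves finitely many elements of $A$, so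
\begin{equation}\label{eq:finitary}
\Phi(A)=\bigcup\{\Phi(F):F\subset A\text{ finite}\},\qquad |\Phi(A)|\le|A|+\omega .
\end{equation}
Fix for each $y\in Y$ a small set $U_y\ni y$ open in $Y$. Call $A\subset Y$ \emph{good} if $\Phi(A)\subset A$ and $U_y\subset A$ for all $y\in A$. Good sets have the following properties.
\begin{enumerate}
\item[(G1)] A good set $A$ is clopen in $Y$. It is open because it contains $U_y$ for each of its points $y$. If $y\in Y$ is in the closure of $A$, then $y\in\Phi(A)$ by Lemma~\ref{lem:algebra}, so $y\in A$.
\item[(G2)] The union of a nonempty chain of good sets is good, since by \eqref{eq:finitary} only finite subsets of the union matter, and each lies in one member of the chain.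
\item[(G3)] Every $A\subset Y$ is contained in a smallest good set $G(A)$, and $|G(A)|\le|A|+\lambda$. Put $A_0=A$ and $A_{k+1}=A_k\cup\Phi(A_k)\cup\bigcup_{y\in A_k}U_y$. Then $|A_k|\le|A|+\lambda$ for all $k$, the union $G(A)=\bigcup_kA_k$ is good by \eqref{eq:finitary}, and every good set containing $A$ contains each $A_k$ because $\Phi$ is monotone.
\end{enumerate}

\emph{The chain.} Write $Y=\{y_\xi:\xi<\kappa\}$. Let $C_0=\emptyset$ and $C_\xi=G(\{y_\eta:\eta<\xi\})$ for $0<\xi<\kappa$. These sets are clopen in $Y$, increase with $\xi$, and cover $Y$. For a limit ordinal $\xi$, the union $\bigcup_{0<\eta<\xi}C_\eta$ is good by (G2), contains $\{y_\eta:\eta<\xi\}$ and is contained in $C_\xi$, so it equals $C_\xi$. Hence for each $y\in Y$ the least $\xi$ with $y\in C_\xi$ is a successor ordinal, and the sets $D_\xi=C_{\xi+1}\setminus C_\xi$, $\xi<\kappa$, partition $Y$ into clopen sets. By (G3), $|D_\xi|\le|\xi|+\lambda<\kappa$. Each $D_\xi$ is $\varepsilon$-separated and locally small, so by the induction hypothesis it is a disjoint union of small sets that are clopen in $D_\xi$, hence in $Y$. Together these pieces give the required partition of $Y$.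
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:strong}(c)]
We may assume $X\subset C_p(K)$. By Lemma~\ref{lem:separated}, applied to the norm metric, $X=\bigcup_{n\ge1}X_n$ with $X_n$ being $\frac1n$-separated in norm. Every point of $X_n$ has a small neighborhood in $X_n$, so by Lemma~\ref{lem:decompose} $X_n$ is a disjoint union of nonempty small sets $W_i$, $i\in I$, open in $X_n$. Enumerate $W_i=\{w_{i,\xi}:\xi<\lambda\}$, with repetitions allowed. For fixed $\xi$ the set $\{w_{i,\xi}:i\in I\}$ meets each $W_i$ in exactly one point, so it is discrete. Thus each $X_n$ is a union of at most $\lambda$ discrete subspaces, and so is $X$. The case $\lambda=\omega$ is the statement about locally countable spaces.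

If $2^\lambda=\lambda^+$, the space $X$ of part (a) has cardinality $\lambda^+$. It is then a neighborhood of cardinality $\lambda^+$ of each of its points, and it is not a union of at most $\lambda$ discrete subspaces.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AG}
Antonio Avil\'es and David Guerrero S\'anchez,
\emph{Are Eberlein-Grothendieck scattered spaces $\sigma$-discrete?},
arXiv:1202.6310 (2012).

\end{thebibliography}
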